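\title{Meromorphic functions with exactly prescribed postsingular dynamics}

\begin{abstract}
A theorem of Bishop and Lazebnik realizes every self-map $h$ of a discrete set $S\subset\mathbb{C}$ with at least four points as the action of a transcendental meromorphic function on its postsingular set, after an arbitrarily small perturbation of $S$. We show that the perturbation is never necessary: there is a transcendental meromorphic $f$ whose postsingular set is $S$ itself and with $f|_S=h$. This remains true when $S$ has two or three points, and among transcendental functions it fails for one point. More generally, one can prescribe as singular set any closed subset of the sphere with at least three points and, at the same time, arbitrary values on any closed discrete subset of the plane; three is optimal. The function has the form $g\circ q$, where $g$ is elliptic with three critical values and $q$ is an infinite composition of polynomials, each of which corrects the interpolation error left by the previous one.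
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $f:\mathbb{C}\to\widehat{\mathbb{C}}$ be a nonconstant meromorphic function; it is \emph{transcendental} if it is not rational. A set $E\subset\mathbb{C}$ is \emph{closed discrete} if it has no finite accumulation point. We write $D(z,r)$ and $\overline{D}(z,r)$ for the open and the closed disc.

A value $w\in\widehat{\mathbb{C}}$ is \emph{regular} for $f$ if it has an open neighborhood $D$ such that $f$ maps each component of $f^{-1}(D)$ bijectively onto $D$, so that all branches of $f^{-1}$ are defined on $D$. The remaining values form the \emph{singular set} $S(f)$. It is closed in $\widehat{\mathbb{C}}$, and by definition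
\begin{equation}\label{eq:covering}
f:\ \mathbb{C}\setminus f^{-1}(S(f))\longrightarrow\widehat{\mathbb{C}}\setminus S(f)\quad\text{is a covering map.}
\end{equation}
A \emph{critical point} of $f$ is a point near which $f$ is not injective (a zero of $f'$ or a multiple pole), and its image is a \emph{critical value}; we denote the set of critical values by $\operatorname{CV}(f)$. A value $w\in\widehat{\mathbb{C}}$ is \emph{asymptotic} if there is a curve $\Gamma(t)\to\infty$ with $f(\Gamma(t))\to w$. For transcendental $f$, the singular set is the closure in $\widehat{\mathbb{C}}$ of the set of critical and asymptotic values. A rational $f$ is regarded as a self-map of $\widehat{\mathbb{C}}$, and then $S(f)$ is its set of critical values.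

The \emph{postsingular set} $P(f)$ is the closure of the forward orbits of the singular values. We regard it as a subset of $\mathbb{C}$: put $S_0=S(f)\cap\mathbb{C}$ and $S_{n+1}=f(S_n)\cap\mathbb{C}$, and let $P(f)$ be the closure in $\mathbb{C}$ of $\bigcup_{n\ge0}S_n$. Thus an orbit stops when it reaches $\infty$, the point $\infty$ is never counted, and the equation $P(f)=S$ makes sense for an infinite closed discrete set $S$.

The set $P(f)$ does for the iterates of $f$ what $S(f)$ does for $f$. If $D\subset\mathbb{C}\setminus P(f)$ is a simply connected domain, then by \eqref{eq:covering} each component of $f^{-1}(D)$ is mapped bijectively onto $D$; it is again simply connected, and it misses $P(f)$ because $f(P(f))\subset P(f)\cup\{\infty\}$. By induction all branches of all $f^{-n}$ are defined on $D$. For $f(z)=e^z$ we have $S(f)=\{0,\infty\}$ and $P(f)=\{0,1,e,e^e,\dots\}$, and $f$ acts on $P(f)$ as a shift. For $f(z)=2\pi i\,e^z$ we have $P(f)=\{0,2\pi i\}$, and $f$ sends both points to $2\pi i$. Which pairs $(P(f),f|_{P(f)})$ occur? Up to a small perturbation,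 all discrete ones with at least four points do.

\begin{theorem}[Bishop--Lazebnik \cite{BL}]\label{thm:BL}
Let $S\subset\mathbb{C}$ be closed discrete with $4\le|S|\le\infty$, let $h:S\to S$ be any map, and let $\varepsilon>0$. Then there are a transcendental meromorphic function $f$ and a bijection $\varphi:S\to P(f)$ such that $|\varphi(s)-s|\to0$ as $s\to\infty$, $|\varphi(s)-s|\le\varepsilon$ for all $s\in S$, and $f|_{P(f)}=\varphi\circ h\circ\varphi^{-1}$.
\end{theorem}

The question, posed in \cite{BL}, is whether the perturbation $\varphi$ is necessary: \emph{given $S$ and $h$ as in Theorem~\ref{thm:BL}, is there always a meromorphic $f$ with $P(f)=S$ and $f|_S=h$?}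

There is a reason to guess that the answer is no. Conjugating $f$ by an affine map moves $P(f)$ by that map, so for two points their position is irrelevant; but three points already have a continuous invariant, the ratio $(s_3-s_1)/(s_2-s_1)$. If $S$ is finite and $P(f)=S$, then $f$ is a covering over $\widehat{\mathbb{C}}\setminus(S\cup\{\infty\})$. A covering is described by combinatorial data, a subgroup of the fundamental group of the base, so once $S$ is fixed in the target no continuous parameter is in sight with which to move points of $f^{-1}(S)$ to the required places in the domain. Remark~\ref{rem:countable} makes this rigidity precise for a natural family. What the guess overlooks is that a covering of infinite degree involves infinitely many discrete choices, and these can determine a continuous quantity exactly, as digits determine a real number.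

\begin{theorem}\label{thm:post}
Let $S\subset\mathbb{C}$ be closed discrete with $2\le|S|\le\infty$, and let $h:S\to S$ be any map. Then there is a transcendental meromorphic function $f$ with $P(f)=S$ and $f|_S=h$. If $|S|\ge3$, one can take $S(f)=\overline{S}$, the closure of $S$ in $\widehat{\mathbb{C}}$; in particular $\infty\notin S(f)$ if also $|S|<\infty$. For $|S|=1$ no such transcendental $f$ exists, although the polynomial $a+(z-a)^2$ works for $S=\{a\}$.
\end{theorem}

So the answer is yes, and among transcendental functions a nonempty $S$ admits all maps $h$ exactly when $|S|\ge2$. The dynamics plays no role in the proof. The set $S$ appears twice, in the target as singular set and in the domain as a set on which values are prescribed, and the two roles can be separated.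

\begin{theorem}\label{thm:main}
Let $\Sigma\subset\widehat{\mathbb{C}}$ be closed.
\begin{itemize}
\item[(a)] Suppose $|\Sigma|\ge3$. Let $E\subset\mathbb{C}$ be closed discrete and let $H:E\to\widehat{\mathbb{C}}$ be arbitrary. Then there is a transcendental meromorphic function $f$ without asymptotic values such that $S(f)=\Sigma$ and $f|_E=H$.
\item[(b)] The condition $|\Sigma|\ge3$ is sharp. If $|\Sigma|\le1$, no transcendental $f$ has $S(f)=\Sigma$. If $|\Sigma|=2$, every transcendental $f$ with $S(f)=\Sigma$ omits both points of $\Sigma$, so already $E=\{e\}$ with $H(e)\in\Sigma$ cannot be realized.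
\end{itemize}
\end{theorem}

The other two hypotheses of (a) cannot be dropped either: $S(f)$ is always closed, and for $E=\{1/k:k\ge1\}$ the values $H(1/k)=(-1)^k$ are incompatible with continuity at $0$.

\begin{proof}[Proof of Theorem~\ref{thm:post} from Theorem~\ref{thm:main}]
Let $\Sigma=\overline{S}$ if $|S|\ge3$ and $\Sigma=S\cup\{\infty\}$ if $|S|=2$. Since $S$ is closed discrete, $\overline{S}$ is $S$ or $S\cup\{\infty\}$ according as $S$ is finite or infinite. In all cases $|\Sigma|\ge3$ and $\Sigma\cap\mathbb{C}=S$. Part (a) with $E=S$, $H=h$ gives $f$ with $S(f)\cap\mathbb{C}=S$ and $f(S)=h(S)\subset S$. The union of the orbits is $S$, which is closed in $\mathbb{C}$, so $P(f)=S$.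

Let $S=\{a\}$ and suppose that $f$ is transcendental with $P(f)=\{a\}$ and $f(a)=a$. Then $S(f)\subset\{a,\infty\}$. By (b), $S(f)=\{a,\infty\}$ and $f$ omits $a$, which contradicts $f(a)=a$. The polynomial $a+(z-a)^2$ fixes its only finite critical value $a$.
\end{proof}

Part (b) of Theorem~\ref{thm:main} is proved in Section~\ref{sec:sharp}. Section~\ref{sec:outer} reduces part (a) to the construction of an entire function $q$, Section~\ref{sec:idea} treats sets $E$ of two and three points by hand and derives the shape of the construction, and Sections \ref{sec:crit}--\ref{sec:limit} carry it out.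

\section{At most two singular values}\label{sec:sharp}

We use two facts about a covering $U\to B$ with $U$ connected. If $B$ is simply connected, the covering is a bijection. If $B=\mathbb{C}\setminus\{0\}$, the fundamental group of $U$ is a subgroup of $\pi_1(B)=\mathbb{Z}$, so either this subgroup is $d\mathbb{Z}$ with $d\ge1$ and the covering has $d$ sheets, or $U$ is simply connected. We also use Picard's great theorem: a transcendental meromorphic function takes every value in $\widehat{\mathbb{C}}$, with at most two exceptions, infinitely often.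

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $f$ be transcendental with $S(f)=\Sigma$ and $|\Sigma|\le2$. The set $f^{-1}(\Sigma)$ is closed discrete, so $U=\mathbb{C}\setminus f^{-1}(\Sigma)$ is connected, and $f:U\to\widehat{\mathbb{C}}\setminus\Sigma$ is a covering by \eqref{eq:covering}. If $|\Sigma|\le1$, the base is simply connected, so every value outside $\Sigma$ is taken only once, contrary to Picard's theorem. If $|\Sigma|=2$, we compose $f$ with a M\"obius map of the target and assume $\Sigma=\{0,\infty\}$. Picard's theorem excludes a finite number of sheets, so $U$ is simply connected. If some point $z_0$ lay in $f^{-1}(\Sigma)$, a small circle about $z_0$ would be a loop in $U$ with winding number $1$ about a point outside $U$, hence not contractible in $U$. So $f^{-1}(\Sigma)$ is empty.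
\end{proof}

\section{An elliptic function with three critical values}\label{sec:outer}

We look for $f$ in the form $g\circ q$ with $q$ entire. The outer function $g$ should take every value near every point of the plane, so that a condition $f(s)=H(s)$ leaves many choices for $q(s)$; it should create no asymptotic values; and its critical values must lie in $\Sigma$, which may have only three points. Periodicity gives the first two properties, and symmetry of the lattice gives the third.

Recall the Weierstrass function $\wp$ of a lattice $L\subset\mathbb{C}$. It is even and $L$-periodic, its poles are double poles at the points of $L$, and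
\[
\wp'^2=4\wp^3-g_2\wp-g_3,\qquad g_2=60\sum_{\lambda\in L\setminus\{0\}}\lambda^{-4},\qquad g_2^3-27g_3^2\ne0 .
\]
A nonconstant $L$-periodic meromorphic function takes every value in $\widehat{\mathbb{C}}$. The function $\wp$ itself has four critical values, the three distinct roots of the cubic and $\infty$, which is one too many.

\begin{lemma}\label{lem:g}
Let $L=\mathbb{Z}+\tau\mathbb{Z}$ with $\tau=e^{2\pi i/3}$, and let $a_1,a_2,a_3\in\widehat{\mathbb{C}}$ be distinct. There is an $L$-periodic meromorphic function $g$ such that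
\begin{itemize}
\item[(G1)] $\operatorname{CV}(g)=\{a_1,a_2,a_3\}$;
\item[(G2)] $g$ maps every closed disc of radius $1$ onto $\widehat{\mathbb{C}}$;
\item[(G3)] every $w\in\widehat{\mathbb{C}}$ has a neighborhood $D$ such that every connected subset of $g^{-1}(D)$ is bounded.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\tau^2=-1-\tau$, we have $\tau L=L$, so $g_2=\tau^{-4}g_2$ and $g_2=0$. Hence $g_3\ne0$ and $\wp'^2=4\wp^3-g_3$, and differentiation gives $\wp''=6\wp^2$. The critical points of $\wp'$ are therefore its triple poles and the zeros of $\wp$, where $\wp'=\pm\kappa$ with $\kappa^2=-g_3\ne0$. The function $\wp$ has a zero $z_0$; then $-z_0$ is also a zero and $\wp'(-z_0)=-\wp'(z_0)$, so both signs occur. Thus $\operatorname{CV}(\wp')=\{\kappa,-\kappa,\infty\}$. Let $g=M\circ\wp'$, where $M$ is a M\"obius map sending $\kappa,-\kappa,\infty$ to $a_1,a_2,a_3$. This gives (G1).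

Every complex number is $x+y\tau$ with $x,y$ real, and rounding $x$ and $y$ to nearest integers gives a point of $L$ at distance at most $\frac12+\frac12$. So every closed disc of radius $1$ meets every coset of $L$. Each fiber of $g$ is nonempty and $L$-invariant, hence contains a coset, and (G2) follows.

For (G3), the fiber $Z=g^{-1}(w)$ is a finite union of cosets of $L$, so for small $\eta>0$ the discs $D(\zeta,\eta)$, $\zeta\in Z$, are disjoint. The complement $K$ of their union is closed and $L$-invariant, so $g(K)$ is the image of the intersection of $K$ with a closed period parallelogram. Hence $g(K)$ is compact, and $w\notin g(K)$. Let $D=\widehat{\mathbb{C}}\setminus g(K)$. Then $g^{-1}(D)$ lies in the union of the discs, and a connected subset lies in one of them.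
\end{proof}

This is the only place where $|\Sigma|\ge3$ enters the proof of (a): we need $a_1,a_2,a_3\in\Sigma$. The next lemma identifies the singular set of $g\circ q$. An asymptotic value of $q$ would produce one of $g\circ q$, and the growth of $q$ on a sequence of circles rules this out.

\begin{lemma}\label{lem:compose}
Let $q$ be an entire function for which there are radii $R_n\to\infty$ with $\min_{|z|=R_n}|q(z)|\to\infty$. Then $f=g\circ q$ is a transcendental meromorphic function without asymptotic values, and $\operatorname{CV}(f)=\{a_1,a_2,a_3\}\cup g(\operatorname{CV}(q))$.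
\end{lemma}

\begin{proof}
The function $q$ is unbounded, hence nonconstant, and omits at most one complex value by Picard's little theorem. Every fiber of $g$ is infinite, so every fiber of $f$ is infinite. Thus $f$ is neither constant nor a nonconstant rational function.

Local degrees multiply under composition, so $z$ is critical for $f$ if and only if $q'(z)=0$ or $q(z)$ is critical for $g$. Points of the first kind give the values $g(\operatorname{CV}(q))$. Points of the second kind give values among $a_1,a_2,a_3$, and all three occur, because by periodicity $g$ has infinitely many critical points over each $a_i$ and $q$ omits at most one of them.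

Suppose $\Gamma(t)\to\infty$ and $f(\Gamma(t))\to w$ as $t\to\infty$. Take $D$ as in (G3) and $T$ with $f(\Gamma(t))\in D$ for $t\ge T$. Then $q(\Gamma([T,\infty)))$ is a connected subset of $g^{-1}(D)$, hence bounded. But $\Gamma([T,\infty))$ meets the circle $|z|=R_n$ as soon as $R_n\ge|\Gamma(T)|$, so $q$ is unbounded on it, a contradiction.
\end{proof}

Fix now $\Sigma$, $E$, $H$ as in Theorem~\ref{thm:main}(a). Fix a countable dense subset $V$ of $\Sigma$ containing three distinct points $a_1,a_2,a_3$, and let $g$ be as in Lemma~\ref{lem:g}.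

\begin{proposition}\label{prop:q}
There is an entire function $q$ such that
\begin{itemize}
\item[(i)] $g(\operatorname{CV}(q))=V$;
\item[(ii)] there are radii $R_n\to\infty$ with $\min_{|z|=R_n}|q(z)|\to\infty$;
\item[(iii)] $g(q(s))=H(s)$ for all $s\in E$.
\end{itemize}
\end{proposition}

This proves Theorem~\ref{thm:main}(a): by Lemma~\ref{lem:compose}, $f=g\circ q$ is transcendental, has no asymptotic values and has $\operatorname{CV}(f)=V$, so $S(f)=\overline{V}=\Sigma$; and $f|_E=H$ by (iii).

\section{Two points, three points, and the idea of the construction}\label{sec:idea}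

In this section $\Sigma=\{a_1,a_2,a_3\}$. Lemma~\ref{lem:compose} applies to every nonconstant polynomial $q$, so $S(g\circ q)=\Sigma$ as soon as $g(\operatorname{CV}(q))\subset\Sigma$.

\medskip\noindent\textbf{Two points.} Let $E=\{e_1,e_2\}$. The fibers of $g$ are infinite, so there are $p_1\ne p_2$ with $g(p_i)=H(e_i)$. The affine map $q$ with $q(e_i)=p_i$ has no critical values, and $f=g\circ q$ solves the problem. In particular Theorem~\ref{thm:post} for $|S|=2$ is already proved, with $f(z)=M(\wp'(\alpha z+\beta))$.

\medskip\noindent\textbf{Three points.} Now polynomials no longer suffice.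

\begin{remark}\label{rem:countable}
Fix $w_1,w_2,w_3\in\widehat{\mathbb{C}}$. The ratios $(e_3-e_1)/(e_2-e_1)$, $e_1\ne e_2$, for which some nonconstant polynomial $q$ has $g(\operatorname{CV}(q))\subset\Sigma$ and $g(q(e_i))=w_i$ for $i=1,2,3$ form a countable set. Indeed, there are countably many choices for the degree $d$ and for the finite set $C=\operatorname{CV}(q)\subset g^{-1}(\Sigma)$. Given these, $q$ is a $d$-sheeted covering over $\mathbb{C}\setminus C$, determined up to isomorphism by a homomorphism from a finitely generated group to the symmetric group on $d$ letters, and there are finitely many of these. An isomorphism $\phi$ with $q_1=q_2\circ\phi$ is conformal and bounded near the punctures, because $q_2$ is proper, so it extends to an entire function that is injective off a finite set, that is, to an affine map. Hence there are countably many $q$ up to affine changes of $z$, which preserve the ratio, and for each $q$ the point $e_i$ ranges over the countable set $(g\circ q)^{-1}(w_i)$.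
\end{remark}

So we need a limiting process, and we must measure how well a function lets us approximate. Call a meromorphic function $\Phi$ \emph{$\eta$-fine at $z$} if $\Phi(\overline{D}(z,\eta))=\widehat{\mathbb{C}}$, that is, if every fiber of $\Phi$ has a point within distance $\eta$ of $z$. By (G2), $z\mapsto g(Tz)$ is $T^{-1}$-fine at every point for $T>0$. The following lemma transports nearby solutions, and hence fineness, through a polynomial. Unlike the inverse function theorem, it needs the derivative at one point only, at the price of a factor equal to the degree.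

\begin{lemma}\label{lem:near}
Let $\psi$ be a polynomial of degree $N\ge1$ and let $\psi'(z)\ne0$.
\begin{itemize}
\item[(a)] For every $y\in\mathbb{C}$ there is $z'$ with $\psi(z')=y$ and $|z'-z|\le N|\psi(z)-y|/|\psi'(z)|$.
\item[(b)] If $\Phi$ is $\eta$-fine at $\psi(z)$, then $\Phi\circ\psi$ is $N\eta/|\psi'(z)|$-fine at $z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\psi(z)=y$, take $z'=z$. Otherwise let $z_1,\dots,z_N$ be the roots of $\psi-y$. Then $\psi'(z)/(\psi(z)-y)=\sum_j(z-z_j)^{-1}$ has modulus at most $N/\min_j|z-z_j|$; take the nearest root. (b) Given $w$, choose $y$ with $\Phi(y)=w$ and $|y-\psi(z)|\le\eta$, and apply (a).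
\end{proof}

Let $E=\{e_1,e_2,e_3\}$ and $f_0(z)=g(Tz)$ with $T$ large. Choose $t_i$ with $|t_i-e_i|\le T^{-1}$ and $f_0(t_i)=H(e_i)$: the function $f_0$ has the right singular set and takes the right values at slightly wrong points. Let $\psi$ be the polynomial of degree at most $2$ with $\psi(e_i)=t_i$. The coefficients of $\psi(z)-z$ are $O(T^{-1})$, so $|\psi'(e_i)|\ge\frac12$ for large $T$. The function $f_0\circ\psi$ equals $H$ on $E$, and if $\psi$ is affine we are done. Otherwise $\psi$ has a critical value $y$, and $f_0(y)$ is a new critical value, which need not lie in $\Sigma$. To repair this, choose $y'$ near $y$ with $f_0(y')=a_1$ and put $\psi_1=\psi+(y'-y)$. Now $f_1=f_0\circ\psi_1$ has singular set $\Sigma$, but $\psi_1(e_i)=t_i+(y'-y)$. By Lemma~\ref{lem:near}(a) there are points $t_i'$ with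
\[
\psi_1(t_i')=t_i,\qquad f_1(t_i')=H(e_i),\qquad |t_i'-e_i|\le4|y'-y| .
\]
We are back in the initial situation, with $f_1$ and $t_i'$ in place of $f_0$ and $t_i$. The bound for the new error does not involve the old error $|t_i-e_i|$, which the interpolation removed completely. It involves only $|y'-y|$, that is, the fineness of $f_0$ \emph{at the critical value of $\psi$}. Here that fineness is $T^{-1}$ again and nothing has been gained. But if we repeat the step, setting $f_n=f_{n-1}\circ\psi_n$, the errors will tend to $0$ provided that $f_{n-1}$ is finer and finer at the places where the critical values of $\psi_n$ fall.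

By Lemma~\ref{lem:near}(b), fineness improves where $|\psi_n'|$ is much larger than the degree. We therefore want $\psi_n$ to be close to the identity on a large disc, so that the compositions converge and interpolation errors can be corrected; to have a very large derivative slightly outside this disc; and to have critical values at known places. A quadratic polynomial close to the identity has neither of the last two properties under control. The polynomial $\rho F_0(z/\rho)$ with $F_0(w)=w+w^N$ and $N$ large has all three: it is exponentially close to the identity for $|z|\le(1-\delta)\rho$, its derivative is exponentially large for $|z|\ge(1+\delta)\rho$, and its critical points and critical values lie near the circle $|z|=\rho$. Taking each radius a little larger than the previous one puts the critical values of $\psi_{n}$ in the region where $\psi_{n-1}$ has just made $f_{n-1}$ very fine. The price is that there are now $N-1$ critical values to be moved, and an additive constant no longer suffices.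

\section{Moving the critical values of $w+w^N$}\label{sec:crit}

Let $N\ge3$ and $F_0(w)=w+w^N$. We perturb $F_0$ by elements of the space $X_N$ of polynomials of degree at most $N-2$, with the norm $\|u\|=\max_{|w|\le1}|u(w)|$. The dimension $N-1$ of $X_N$ equals the number of critical values, and the degree bound keeps $w^N$ dominant outside the unit disc. For $N=3$ and $u=\alpha+\beta w$, the critical points of $F_0+u$ are $\pm i\sqrt{(1+\beta)/3}$ and the critical values are
\[
\alpha\pm\frac{2i}{3\sqrt3}(1+\beta)^{3/2}.
\]
Their half-sum is $\alpha$ and their half-difference is a locally invertible function of $\beta$ near $0$, so the two values can be moved independently to any nearby positions. For general $N$ we need the same statement with bounds that are polynomial in $N$.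

We use Bernstein's inequality: $\|u'\|\le d\,\|u\|$ for a polynomial $u$ of degree at most $d$. The zeros $c_1,\dots,c_{N-1}$ of $F_0'$ are the solutions of $c^{N-1}=-1/N$. Put $r=|c_k|=N^{-1/(N-1)}$ and $\sigma=\frac{r}{2(N-1)}$.

\begin{lemma}\label{lem:crit}
\begin{itemize}
\item[(a)] If $u\in X_N$ and $\|u\|\le\frac1{6N^3}$, then $F_0+u$ has exactly $N-1$ critical points $c_k(u)$, with $c_k(u)\in D(c_k,\sigma)\subset D(0,1)$ and $|c_k(u)-c_k|\le2\|u\|$. The critical values $\nu_k(u)=(F_0+u)(c_k(u))$ satisfy $|\nu_k(u)-c_k(1-\frac1N)|\le\|u\|$.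
\item[(b)] Let $u_0\in X_N$ with $\|u_0\|\le\frac1{12N^3}$, let $0<\theta\le\frac1{24N^5}$, and let $|\mu_k-\nu_k(u_0)|\le\theta$ for all $k$. Then there is $p\in X_N$ with $\|p\|\le2N^2\theta\le\frac1{12N^3}$ and $\nu_k(u_0+p)=\mu_k$ for all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We first bound $F_0'$ from below near $c_k$. For $w=c_k(1+\zeta)$ we have $F_0'(w)=1-(1+\zeta)^{N-1}$. Put $x=(N-1)|\zeta|=(N-1)|w-c_k|/r$. If $|w-c_k|\le\sigma$, then $x\le\frac12$, and the binomial theorem gives
\[
|(1+\zeta)^{N-1}-1-(N-1)\zeta|\le\sum_{j\ge2}\frac{x^j}{j!}\le\frac{x^2}{2}e^{x}\le x^2 .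
\]
Since $r<1$, it follows that
\begin{equation}\label{eq:F0lower}
|F_0'(w)|\ge x-x^2\ge\frac x2\ge\frac{N-1}2|w-c_k|\qquad(|w-c_k|\le\sigma),
\end{equation}
and $|F_0'(w)|\ge\frac14$ on the circle $|w-c_k|=\sigma$, where $x=\frac12$. The discs $D(c_k,\sigma)$ are disjoint, because $|c_k-c_l|\ge2r\sin\frac{\pi}{N-1}\ge\frac{4r}{N-1}>2\sigma$ for $k\ne l$. Their closures lie in $D(0,1)$, because $r+\sigma=r(1+\frac1{2(N-1)})\le\exp\bigl(-\frac{\ln N-1/2}{N-1}\bigr)<1$.

Let $\|u\|<\frac1{4N}$, which includes the range in the statement, and let $F=F_0+u$. Then $\|u'\|<\frac14$, and by Rouch\'e's theorem $F'$ has exactly one zero $c_k(u)$ in each disc. Since $F'$ has degree $N-1$, these are all its zeros. The formula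
\[
c_k(u)=\frac1{2\pi i}\oint_{|w-c_k|=\sigma}w\,\frac{F''(w)}{F'(w)}\,dw
\]
shows that $c_k(u)$ is holomorphic in the coefficients of $u$. From \eqref{eq:F0lower} and $F_0'(c_k(u))=-u'(c_k(u))$ we get $\frac{N-1}2|c_k(u)-c_k|\le(N-2)\|u\|$, so $|c_k(u)-c_k|\le2\|u\|$.

Let $u,p\in X_N$ with $\|u+tp\|<\frac1{4N}$ for $0\le t\le1$. When we differentiate $\nu_k(u+tp)=(F_0+u+tp)(c_k(u+tp))$ in $t$, the term coming from the motion of the critical point vanishes, and
\begin{equation}\label{eq:deriv}
\frac{d}{dt}\,\nu_k(u+tp)=p\bigl(c_k(u+tp)\bigr).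
\end{equation}
Along the segment $tu$ this gives $|\nu_k(u)-\nu_k(0)|\le\|u\|$, and $\nu_k(0)=c_k(1+c_k^{N-1})=c_k(1-\frac1N)$.

(b) By \eqref{eq:deriv}, the map $u\mapsto(\nu_k(u))_k$ has at $u=0$ the derivative $p\mapsto(p(c_k))_k$. We invert this linear map by interpolation at the equally spaced points $c_k$ and treat the rest as a small perturbation. Write $c_k=r\omega_k$ with $\omega_k^{N-1}=-1$. For $\xi\in\mathbb{C}^{N-1}$ put $|\xi|=\max_k|\xi_k|$ and
\[
I(\xi)(w)=\sum_{j=0}^{N-2}d_j\Bigl(\frac wr\Bigr)^j,\qquad d_j=\frac1{N-1}\sum_{l=1}^{N-1}\xi_l\,\omega_l^{-j}.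
\]
The quotient $\omega_k/\omega_l$ is an $(N-1)$st root of unity, equal to $1$ only for $k=l$, so $\sum_{j=0}^{N-2}(\omega_k/\omega_l)^j$ is $N-1$ for $k=l$ and $0$ otherwise. Hence $I(\xi)(c_k)=\xi_k$. Since $|d_j|\le|\xi|$ and $r^{-j}\le r^{-(N-1)}=N$, we have $\|I(\xi)\|\le N^2|\xi|$.

On the polydisc $\Delta=\{|\xi|\le2\theta\}$ define $G_k(\xi)=\nu_k(u_0+I(\xi))-\nu_k(u_0)-\xi_k$, so that $G(0)=0$. Let $\xi,\xi'\in\Delta$, $p=I(\xi-\xi')$ and $U_t=u_0+I(\xi')+tp=u_0+I((1-t)\xi'+t\xi)$. Then $\|U_t\|\le\frac1{12N^3}+2N^2\theta\le\frac1{6N^3}$ for $0\le t\le1$, and by \eqref{eq:deriv}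
\[
G_k(\xi)-G_k(\xi')=\int_0^1\bigl[p(c_k(U_t))-p(c_k)\bigr]\,dt .
\]
By Bernstein's inequality and (a), the integrand has modulus at most $N\|p\|\cdot2\|U_t\|\le N\cdot N^2|\xi-\xi'|\cdot\frac1{3N^3}$. So $|G(\xi)-G(\xi')|\le\frac13|\xi-\xi'|$ and $|G(\xi)|\le\frac23\theta$ on $\Delta$. The map $\xi\mapsto(\mu_k-\nu_k(u_0)-G_k(\xi))_k$ is thus a contraction of $\Delta$ into itself, as $\theta+\frac23\theta\le2\theta$. At its fixed point $\xi$ we have $\nu_k(u_0+I(\xi))=\mu_k$ for all $k$, and $p=I(\xi)$ has $\|p\|\le2N^2\theta$.
\end{proof}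

We now fix the parameters of the $n$th step:
\[
N_n=n^4,\qquad \delta_n=n^{-2},\qquad \eta_n=e^{-n^2},\qquad \varepsilon_n=4N_n^3\,\eta_{n-1}.
\]
Here $N_n$ is the degree of $\psi_n$, $\delta_n$ is the relative width of the annulus in which it changes its behavior, $\eta_n$ is the fineness and $\varepsilon_n$ the interpolation error after the step. Since $N_n\delta_n=n^2$, the quantities $(1\pm\delta_n)^{N_n}$ are about $e^{\pm n^2}$, which beats every power of $N_n$ and also a factor $e^n$; and $\sum\delta_n<\infty$, which is needed in Section~\ref{sec:radii}. Fix $n_*\ge4$ such that for all $n\ge n_*$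
\begin{align}
e^n(\varepsilon_{n-1}+\eta_n)&\le\tfrac1{12}n^{-12}, & \eta_{n-1}&\le\tfrac1{24}n^{-20},\label{eq:par1}\\
\tfrac{4\ln n}{n^4-1}+n^{-4}+\tfrac16n^{-12}&\le n^{-2}, & n\bigl(\eta_n+\tfrac16n^{-12}\bigr)&\le n^{-4}.\label{eq:par2}
\end{align}
The left sides in \eqref{eq:par1} decay faster than any power of $n$, and those in \eqref{eq:par2} are $O(n^{-4}\ln n)$ and $O(n^{-11})$, so $n_*$ exists.

\begin{lemma}\label{lem:zones}
Let $n\ge n_*$, $N=N_n$, $\delta=\delta_n$, let $u\in X_N$ with $\|u\|\le\frac1{6N^3}$, and let $F=F_0+u$.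
\begin{itemize}
\item[(Z1)] If $|w|\le1-\delta$, then $|F(w)-w|\le\eta_n+\frac16n^{-12}$ and $|F'(w)|\ge\frac12$.
\item[(Z2)] If $|w|\ge1+\frac\delta2$, then $|F(w)|\ge|w|$.
\item[(Z3)] If $|w|\ge1+\delta$, then $|F'(w)|\ge\frac N2e^{n^2-1}$.
\item[(Z4)] $|\nu_k(u)|\ge1-\delta$ for all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(Z1) We have $|w|^N\le e^{-\delta N}=\eta_n$, which gives the first bound. Also $N|w|^{N-1}\le Ne^{-\delta(N-1)}\le n^4e^{1-n^2}\le256e^{-15}<\frac14$ and $\|u'\|\le N\|u\|<\frac14$.

For $|w|\ge1$, the maximum principle applied to $u(w)/w^{N-2}$ and $u'(w)/w^{N-3}$ outside the unit disc gives $|u(w)|\le\|u\||w|^{N-2}\le\frac16|w|^N$ and $|u'(w)|\le N\|u\||w|^{N-3}\le\frac16|w|^{N-1}$.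

(Z2) Here $|w|^{N-1}\ge1+\frac{(N-1)\delta}{2}=1+\frac{n^4-1}{2n^2}\ge4$, so $|F(w)|\ge\frac56|w|^N-|w|\ge(\frac{10}{3}-1)|w|$.

(Z3) We have $|F'(w)|\ge(N-1-\frac16)|w|^{N-1}\ge\frac N2(1+\delta)^{N-1}$, and $(N-1)\ln(1+\delta)\ge(n^4-1)(n^{-2}-\frac12n^{-4})\ge n^2-\frac12-n^{-2}\ge n^2-1$.

(Z4) Since $r=\exp(-\frac{\ln N}{N-1})\ge1-\frac{\ln N}{N-1}$, Lemma~\ref{lem:crit}(a) and \eqref{eq:par2} give $|\nu_k(u)|\ge1-\frac{4\ln n}{n^4-1}-n^{-4}-\frac16n^{-12}\ge1-\delta$.
\end{proof}

\section{The radii}\label{sec:radii}

The $n$th polynomial will be $\psi_n(z)=\rho_nF(z/\rho_n)$. Put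
\[
\rho_n^-=(1-\delta_n)\rho_n,\qquad\rho_n^*=(1+\tfrac12\delta_n)\rho_n,\qquad\rho_n^+=(1+\delta_n)\rho_n .
\]
Three requirements constrain the radii. The annuli $\rho_n^-\le|z|\le\rho_n^+$ must move outward, each beyond the previous one. They must miss $E$, because in the $n$th annulus we have neither the lower bound (Z1) for $\psi_n'$ nor the gain of fineness from (Z3). Finally, the polynomial that corrects the errors at the points of $E$ inside the annulus must be small enough for Lemma~\ref{lem:crit}. Its size is the error times an interpolation constant, and this constant can be arbitrarily large when points of $E$ are close together. So before enclosing new points of $E$ we must wait until the errors are small enough. Waiting is possible because $\sum\delta_n<\infty$: arbitrarily many steps fit into one thin annulus free of $E$. This is where the hypothesis that $E$ is closed discrete is used.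

For a finite set $A\subset\mathbb{C}$ and $s\in A$ let $\ell_{A,s}(z)=\prod_{s'\in A\setminus\{s\}}\frac{z-s'}{s-s'}$ be the Lagrange polynomial, of degree $|A|-1$, equal to $1$ at $s$ and $0$ at the other points of $A$.

\begin{lemma}\label{lem:radii}
There are an integer $n_0\ge n_*$ and radii $\rho_n$, $n\ge n_0$, such that, with $A_n=E\cap\overline{D}(0,\rho_n^+)$, for all $n\ge n_0$:
\begin{itemize}
\item[(R1)] $2\le\rho_n\le n$, and $\rho_n\to\infty$;
\item[(R2)] $\rho_{n+1}^-\ge\rho_n^++n^{-2}$;
\item[(R3)] $A_n\subset D(0,\rho_n^-)$;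
\item[(R4)] $|A_n|\le n$, and $\sum_{s\in A_n}|\ell_{A_n,s}(z)|\le e^n$ for $|z|\le\rho_n$.
\end{itemize}
\end{lemma}

\begin{proof}
The set $\{|s|:s\in E\}$ has no finite accumulation point. Choose numbers $x_j$ outside it with $x_1\ge2$ and $x_{j+1}\ge2x_j$, and then $\gamma_j\in(0,\frac14)$ such that the annulus $x_je^{-\gamma_j}\le|z|\le x_je^{\gamma_j}$ misses $E$. Since $e^{1/2}<2$, we have $x_je^{\gamma_j}<x_{j+1}e^{-\gamma_{j+1}}$. Let $E_j=E\cap D(0,x_j)$, a finite set, and let $B_j$ be the maximum of $\sum_{s\in E_j}|\ell_{E_j,s}|$ on $|z|\le x_je^{\gamma_j}$. Choose integers $n_*\le b_1<b_2<\cdots$ with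
\[
8\sum_{k\ge b_j}k^{-2}\le\gamma_j,\qquad|E_j|\le b_j,\qquad B_j\le e^{b_j},\qquad x_je^{\gamma_j}\le b_j .
\]
Let $n_0=b_1$, and for $b_j\le n<b_{j+1}$ put $\rho_n=x_j\exp\bigl(4\sum_{k=b_j}^{n-1}k^{-2}\bigr)$.

Let $b_j\le n<b_{j+1}$. From $1+\delta_n\le e^{\delta_n}$ we get $\rho_n^+\le x_j\exp(4\sum_{k\ge b_j}k^{-2})\le x_je^{\gamma_j/2}$. From $1-\delta_n\ge e^{-2\delta_n}$ and $2\delta_n\le8b_j^{-2}\le\gamma_j$ we get $\rho_n^-\ge x_je^{-\gamma_j}$. So the $n$th annulus lies in the annulus about $|z|=x_j$ that misses $E$. Hence $A_n=E_j\subset D(0,\rho_n^-)$, which is (R3), and (R4) follows from $b_j\le n$. Also $2\le x_j\le\rho_n\le x_je^{\gamma_j}\le b_j\le n$, which gives (R1).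

For (R2), if $n+1<b_{j+1}$, then $\rho_{n+1}=e^{4\delta_n}\rho_n$ and $\delta_{n+1}\le\delta_n\le\frac14$, so
\[
\rho_{n+1}^--\rho_n^+\ge\bigl[(1-\delta_n)(1+4\delta_n)-(1+\delta_n)\bigr]\rho_n=(2\delta_n-4\delta_n^2)\rho_n\ge\delta_n\rho_n\ge n^{-2}.
\]
If $n+1=b_{j+1}$, then $\rho_{n+1}^-\ge x_{j+1}e^{-\gamma_{j+1}}>x_je^{\gamma_j}$, so $\rho_{n+1}^--\rho_n^+\ge x_j(e^{\gamma_j}-e^{\gamma_j/2})\ge x_j\gamma_j/2\ge\gamma_j\ge n^{-2}$.
\end{proof}

To start the induction put $\rho_{n_0-1}=\rho_{n_0-1}^*=\rho_{n_0-1}^+=0$ and $A_{n_0-1}=\emptyset$. Then for all $n\ge n_0$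
\begin{equation}\label{eq:nested}
\rho_n^-\ge\rho_{n-1}^+\ge\rho_{n-1}^*,\qquad A_{n-1}\subset A_n,\qquad|s|\ge\rho_{n-1}^+\ \text{ for }s\in A_n\setminus A_{n-1},
\end{equation}
and $\bigcup_nA_n=E$. Figure~\ref{fig:radii} shows the arrangement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\fill[gray!30] (5,-0.12) rectangle (8.6,0.12);
\draw[->] (0,0) -- (12,0) node[right] {$|z|$};
\foreach \x/\t in {0/{$0$},3.4/{$\rho_{n-1}^+$},5/{$\rho_n^-$},6.8/{$\rho_n$},7.7/{$\rho_n^*$},8.6/{$\rho_n^+$},10.2/{$\rho_{n+1}^-$}}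
  \draw (\x,0.15) -- (\x,-0.15) node[below] {\small\t};
\draw[<->] (0,0.5) -- (5,0.5) node[midway,above] {\small $\psi_n$ close to the identity};
\draw[<->] (5,0.5) -- (6.8,0.5) node[midway,above] {\small $\psi_n'=0$};
\draw[|->] (8.6,0.5) -- (12,0.5) node[midway,above] {\small $|\psi_n'|$ very large};
\draw[|->] (3.4,-1) -- (12,-1) node[midway,below] {\small $f_{n-1}$ is $\eta_{n-1}$-fine};
\draw[|->] (8.6,-1.8) -- (12,-1.8) node[midway,below] {\small $f_n$ is $\eta_n$-fine};
\end{tikzpicture}
\caption{The radii at step $n$, drawn along a ray (not to scale). The shaded annulus $\rho_n^-\le|z|\le\rho_n^+$ contains no point of $E$. The polynomial $\psi_n$ is close to the identity inside it and has its critical points in it. Its critical values are placed near points of modulus at least $\rho_n^-$, where $f_{n-1}$ takes every value within distance $\eta_{n-1}$. Beyond the annulus $\psi_n$ expands strongly, so $f_n=f_{n-1}\circ\psi_n$ is finer there.}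
\label{fig:radii}
\end{figure}

\section{The inductive construction}\label{sec:induction}

Since $V$ is countable, there is a sequence $(v_n)_{n\ge n_0}$, possibly with repetitions, whose set of terms is $V$. At step $n$ all new critical values are sent to $v_n$.

\begin{lemma}\label{lem:ind}
There are nonconstant polynomials $q_n$ $(n\ge n_0-1)$ and $\psi_n$ $(n\ge n_0)$ with $q_n=q_{n-1}\circ\psi_n$ such that, with $f_n=g\circ q_n$, for $n\ge n_0-1$:
\begin{itemize}
\item[(Q1)] $g(\operatorname{CV}(q_n))\subset V$;
\item[(Q2)] $f_n$ is $\eta_n$-fine at every $z$ with $|z|\ge\rho_n^+$;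
\item[(Q3)] for each $s\in A_n$ there is $t_s^{n}$ with $|t_s^{n}-s|\le\varepsilon_n$ and $f_n(t_s^{n})=H(s)$;
\item[(Q4)] $|q_n(z)|\ge|z|$ for $|z|\ge\rho_n^*$;
\end{itemize}
and for $n\ge n_0$:
\begin{itemize}
\item[(Q5)] $|\psi_n(z)-z|\le n^{-4}$ for $|z|\le\rho_n^-$;
\item[(Q6)] there is $\zeta_n$ with $|\zeta_n|<\rho_n$, $q_n'(\zeta_n)=0$ and $f_n(\zeta_n)=v_n$.
\end{itemize}
\end{lemma}

Properties (Q1) and (Q6) will give (i) of Proposition~\ref{prop:q}, (Q4) will give (ii), (Q3) will give (iii), and (Q5) will give convergence. Property (Q2) drives the induction.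

\begin{proof}
Let $q_{n_0-1}(z)=z/\eta_{n_0-1}$. It has no critical values, (Q2) holds by (G2), (Q3) is vacuous and (Q4) holds because $\eta_{n_0-1}<1$. Let $n\ge n_0$, suppose that $q_{n-1}$ satisfies (Q1)--(Q4), and write $N=N_n$, $\delta=\delta_n$, $\rho=\rho_n$, $\eta=\eta_{n-1}$.

\emph{New points of $E$.} A point $s\in A_n\setminus A_{n-1}$ has $|s|\ge\rho_{n-1}^+$ by \eqref{eq:nested}, so by (Q2) for $n-1$ there is $t_s^{n-1}$ with $f_{n-1}(t_s^{n-1})=H(s)$ and $|t_s^{n-1}-s|\le\eta_{n-1}\le\varepsilon_{n-1}$. Together with (Q3) for $n-1$, this defines $t_s^{n-1}$ for all $s\in A_n$, with $|t_s^{n-1}-s|\le\varepsilon_{n-1}$.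

\emph{Removing the old error.} We choose a correction $J$ so that $z+\rho(z/\rho)^N+J(z)$ maps each $s\in A_n$ exactly to $t_s^{n-1}$:
\[
J(z)=\sum_{s\in A_n}\bigl(t_s^{n-1}-s-\rho(s/\rho)^N\bigr)\ell_{A_n,s}(z),\qquad u_0(w)=J(\rho w)/\rho .
\]
By (R4), $\deg J\le n-1\le N-2$. By (R3), $|s/\rho|^N\le(1-\delta)^N\le\eta_n$, so (R4) gives $|J|\le e^n(\varepsilon_{n-1}+\rho\eta_n)$ on $|z|\le\rho$. As $\rho\ge1$, \eqref{eq:par1} gives $\|u_0\|\le\frac1{12N^3}$.

\emph{Placing the critical values.} By (Z4) and \eqref{eq:nested}, $|\rho\nu_k(u_0)|\ge\rho_n^-\ge\rho_{n-1}^+$. By (Q2) for $n-1$ there are $y_k$ with $|y_k-\rho\nu_k(u_0)|\le\eta$ and $f_{n-1}(y_k)=v_n$. Put $\mu_k=y_k/\rho$ and $\theta=\eta/\rho$; then $\theta\le\frac1{24N^5}$ by \eqref{eq:par1}. Let $p$ be given by Lemma~\ref{lem:crit}(b), and set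
\[
u=u_0+p,\qquad F=F_0+u,\qquad\psi_n(z)=\rho F(z/\rho),\qquad q_n=q_{n-1}\circ\psi_n .
\]
Then $\|u\|\le\frac1{6N^3}$, so Lemma~\ref{lem:zones} applies to $F$. We have $\psi_n'(z)=F'(z/\rho)$. The critical points of $\psi_n$ are the points $\rho c_k(u)\in D(0,\rho)$, and its critical values are $\rho\mu_k=y_k$.

(Q1), (Q6). If $q_n'(z)=0$, then either $z$ is a critical point of $\psi_n$, and $g(q_n(z))=f_{n-1}(y_k)=v_n$ for some $k$, or $\psi_n(z)$ is a critical point of $q_{n-1}$, and $q_n(z)\in\operatorname{CV}(q_{n-1})$. This gives (Q1), and $\zeta_n=\rho c_1(u)$ satisfies (Q6).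

(Q4). For $|z|\ge\rho_n^*$, (Z2) and \eqref{eq:nested} give
\begin{equation}\label{eq:outward}
|\psi_n(z)|\ge|z|\ge\rho_n^-\ge\rho_{n-1}^+\ge\rho_{n-1}^*,
\end{equation}
so $|q_n(z)|\ge|\psi_n(z)|\ge|z|$ by (Q4) for $n-1$.

(Q2). Let $|z|\ge\rho_n^+$. By \eqref{eq:outward}, $f_{n-1}$ is $\eta$-fine at $\psi_n(z)$. By Lemma~\ref{lem:near}(b) and (Z3), $f_n=f_{n-1}\circ\psi_n$ is $2e^{1-n^2}\eta$-fine at $z$, and $2e^{1-n^2}\eta\le2e\cdot e^{-9}\eta_n\le\eta_n$ since $n\ge4$.

(Q3). Let $s\in A_n$. By the choice of $J$, $\psi_n(s)=t_s^{n-1}+\rho\,p(s/\rho)$, so $|\psi_n(s)-t_s^{n-1}|\le2N^2\rho\theta=2N^2\eta$. By (R3) and (Z1), $|\psi_n'(s)|\ge\frac12$. Lemma~\ref{lem:near}(a) gives $t_s^n$ with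
\[
\psi_n(t_s^n)=t_s^{n-1},\qquad|t_s^n-s|\le4N^3\eta=\varepsilon_n,
\]
and $f_n(t_s^n)=f_{n-1}(t_s^{n-1})=H(s)$. As in the three-point example, the new error bound depends on the fineness $\eta_{n-1}$ alone.

(Q5). For $|z|\le\rho_n^-$, (Z1), (R1) and \eqref{eq:par2} give $|\psi_n(z)-z|\le n(\eta_n+\frac16n^{-12})\le n^{-4}$.
\end{proof}

\section{The limit}\label{sec:limit}

New factors are added on the inside: $q_m=q_n\circ\psi_{n+1}\circ\dots\circ\psi_m$ for $m>n$. On the disc $|z|\le\rho_n^+$ all factors $\psi_k$ with $k>n$ are close to the identity, so there the limit is $q_n$ composed with a map without critical points. This factorization tells us more about critical values than local uniform convergence would. Each step used a single fiber $g^{-1}(v_n)$, which is closed discrete, but the countable set $g^{-1}(V)$ is not closed discrete when $V$ is infinite: if $w$ is an accumulation point of $V$ and $g(z)=w$, then $g^{-1}(V)$ accumulates at $z$, because $g$ is open. Convergence alone would place the critical values of the limit only in the closure of $g^{-1}(V)$;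 the factorization shows that they are critical values of the $q_n$, and that those of (Q6) persist.

\begin{lemma}\label{lem:limit}
The polynomials $q_m$ converge locally uniformly to an entire function $q$. For each $n\ge n_0$ there is a function $\Psi_n$, continuous on $\overline{D}(0,\rho_n^+)$ and holomorphic in $D(0,\rho_n^+)$, such that
\[
q=q_n\circ\Psi_n\ \text{ and }\ |\Psi_n(z)-z|\le\tfrac1{3}n^{-3}\ \text{ on }\overline{D}(0,\rho_n^+),\qquad\Psi_n'\ne0\ \text{ in }D(0,\rho_n^+).
\]
\end{lemma}

\begin{proof}
Fix $n\ge n_0$ and put $\Psi_{n,m}=\psi_{n+1}\circ\dots\circ\psi_m$ for $m>n$. We have $\sum_{k>n}k^{-4}\le\int_n^\infty x^{-4}dx=\frac13n^{-3}\le\frac12n^{-2}$, and $\rho_n^++n^{-2}\le\rho_{n+1}^-\le\rho_k^-$ for $k>n$ by (R2). Let $|z|\le\rho_n^++\frac12n^{-2}$ and apply $\psi_m,\psi_{m-1},\dots,\psi_{n+1}$ in turn. As long as the total displacement is at most $\frac12n^{-2}$, the current point has modulus at most $\rho_k^-$, and by (Q5) the map $\psi_k$ moves it by at most $k^{-4}$. By induction the total displacement never exceeds $\sum_{k>n}k^{-4}$,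 so
\[
|\Psi_{n,m}(z)-z|\le\tfrac13n^{-3}\qquad\bigl(|z|\le\rho_n^++\tfrac12n^{-2}\bigr).
\]
Cauchy's estimate on discs of radius $\frac14n^{-2}$ gives $|\Psi_{n,m}'-1|\le\frac4{3n}\le\frac13$ on the disc $|z|\le\rho_n^++\frac14n^{-2}$. For $|z|\le\rho_n^+$ we have $|\psi_{m+1}(z)-z|\le(m+1)^{-4}\le\frac14n^{-2}$, so the segment from $z$ to $\psi_{m+1}(z)$ lies in that disc and
\[
|\Psi_{n,m+1}(z)-\Psi_{n,m}(z)|=|\Psi_{n,m}(\psi_{m+1}(z))-\Psi_{n,m}(z)|\le2(m+1)^{-4}.
\]
Hence $\Psi_{n,m}$ converges uniformly on $\overline{D}(0,\rho_n^+)$ as $m\to\infty$. The limit $\Psi_n$ inherits the bound $\frac13n^{-3}$, and $|\Psi_n'-1|\le\frac13$ in the open disc, since derivatives converge there. Finally $q_m=q_n\circ\Psi_{n,m}\to q_n\circ\Psi_n$ uniformly on $\overline{D}(0,\rho_n^+)$, because $q_n$ is uniformly continuous on bounded sets, and $\rho_n^+\to\infty$.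
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:q}]
Let $q$ be as in Lemma~\ref{lem:limit}. By (R1),
\begin{equation}\label{eq:gap}
\rho_n^+-\rho_n^*=\rho_n^*-\rho_n=\tfrac12\delta_n\rho_n\ge n^{-2}>\tfrac13n^{-3}.
\end{equation}

(ii) Let $R_n=\rho_n^+$. For $|z|=R_n$, \eqref{eq:gap} gives $|\Psi_n(z)|\ge\rho_n^+-\frac13n^{-3}\ge\rho_n^*$, so $|q(z)|=|q_n(\Psi_n(z))|\ge\rho_n^*$ by (Q4), and $\rho_n^*\to\infty$.

(i) Let $q'(z)=0$ and take $n$ with $|z|<\rho_n^+$. Since $\Psi_n'(z)\ne0$, the point $\Psi_n(z)$ is critical for $q_n$, so $q(z)\in\operatorname{CV}(q_n)$ and $g(q(z))\in V$ by (Q1). Conversely let $v\in V$, say $v=v_n$, and let $\zeta_n$ be as in (Q6). On the circle $|z|=\rho_n^*$, \eqref{eq:gap} gives $|\Psi_n(z)-z|\le\frac13n^{-3}<\rho_n^*-\rho_n<|z-\zeta_n|$. By Rouch\'e's theorem, $\Psi_n(z)-\zeta_n$ has, like $z-\zeta_n$, a zero $z_0$ inside this circle. Then $q'(z_0)=q_n'(\zeta_n)\Psi_n'(z_0)=0$ and $g(q(z_0))=f_n(\zeta_n)=v$.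

(iii) Let $s\in E$. For all large $n$ we have $s\in A_n$, and $t_s^n\to s$ because $\varepsilon_n\to0$. By local uniform convergence $q_n(t_s^n)\to q(s)$. The points $q_n(t_s^n)$ lie in the closed set $g^{-1}(H(s))$ by (Q3), so $g(q(s))=H(s)$.
\end{proof}

With Proposition~\ref{prop:q}, the proofs of Theorems \ref{thm:main} and \ref{thm:post} are complete.

\begin{thebibliography}{9}
\bibitem{BL} Christopher J. Bishop and Kirill Lazebnik, \emph{Prescribing the Postsingular Dynamics of Meromorphic Functions}, arXiv:1807.04581 (2018).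
\end{thebibliography}
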